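\title{Inner functions whose inner multiples have no Carleson level set}

\begin{abstract}
An inner function $\Theta$ in the unit disc has property $(A)$ if there are an inner function $B$ and a constant $0<c<1$ such that arc length on the level set $\{|\Theta B|=c\}$ is a Carleson measure. We show that not every inner function has property $(A)$; there is a counterexample without zeros. More precisely, every closed set $E$ of positive measure on the unit circle is the singular set of a singular inner function and of a Blaschke product without property $(A)$. The proof counts the returns of Brownian motion to the level set. The expected number of returns to a Carleson level set is bounded, while an inner factor that varies slowly in the hyperbolic metric forces many returns, whatever the remaining factor is.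
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb D$ be the open unit disc and $\partial\mathbb D$ the unit circle. An \emph{inner function} is a bounded analytic function in $\mathbb D$ whose radial limits have modulus one almost everywhere on $\partial\mathbb D$; unimodular constants are included. For an arc $I\subset\partial\mathbb D$ of length $|I|$, the \emph{Carleson box} over $I$ is
\[
Q_I=\{r\xi:\ \xi\in I,\ r\ge0,\ 1-|I|\le r<1\}.
\]
A positive measure $\mu$ on $\mathbb D$ is \emph{Carleson with constant $C$} if $\mu(Q_I)\le C|I|$ for every arc $I$, and it is a \emph{Carleson measure} if this holds for some $C>0$. Arc length on a set $L\subset\mathbb D$ means one-dimensional Hausdorff measure $\mathcal H^1$ restricted to $L$.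

A nonconstant inner function $f$ has modulus less than one inside the disc and modulus one at almost every boundary point. For $0<c<1$ the level set $\{z\in\mathbb D:|f(z)|=c\}$ separates the region where $f$ is small from the region where $f$ is close to its boundary behavior. Arc length on this set is a Carleson measure when, at every location and every scale near the circle, the set is no longer than a fixed multiple of the arc below it. The box over the whole circle is $\mathbb D$, so such a level set has finite length; the condition asks for the same bound in every box.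

In the simplest cases the level set lies on a circle. For $f(z)=z^k$ it is the circle $|z|=c^{1/k}$. For $f(z)=\exp\big(-a\frac{1+z}{1-z}\big)$ with $a>0$ it is given by $\frac{1-|z|^2}{|1-z|^2}=t$ with $t=\frac1a\log\frac1c$, which is the circle with center $\frac t{1+t}$ and radius $\frac1{1+t}$, tangent to $\partial\mathbb D$ at $1$, with that point removed. Arc length on a circle $\Gamma$ is Carleson with constant $3\pi$: the box $Q_I$ lies in a disc $D'$ of radius $\frac32|I|$ about the midpoint of $I$, and $\Gamma\cap D'$ lies on the boundary of a convex subset of $D'$, whose perimeter is at most $3\pi|I|$.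

In general level sets can be long. P.~Jones showed that there is an analytic function $\Theta$ from $\mathbb D$ into itself such that $\{|\Theta|=c\}$ has infinite length for every $0<c<1$. In the positive direction, B.~Cohn showed that if $\Theta$ is a \emph{one-component} inner function, that is, $\{|\Theta|<\varepsilon\}$ is connected for some $0<\varepsilon<1$, then arc length on $\{|\Theta|=c\}$ is a Carleson measure for some $0<c<1$. One may then ask whether a bad level set can be repaired by a further inner factor.

\begin{definition}\label{def:A}
An inner function $\Theta$ has \emph{property $(A)$} if there are an inner function $B$ and a constant $0<c<1$ such that arc length on $\{z\in\mathbb D:|\Theta(z)B(z)|=c\}$ is a Carleson measure.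
\end{definition}

The factor $B$ gives much freedom. The level set of $\Theta B$ does not meet $\{|B|<c\}$, so zeros of $B$ placed on a region where the level set of $\Theta$ is long erase it there and replace it by a curve around the region. The only constraint is that $B$ be inner, which prevents $\{|B|<c\}$ from reaching the circle along a set of radii of positive measure. (Without this constraint the constant $B=c/2$ would give an empty level set.) If $\Theta$ is wild only near a null set of the circle, there is enough room. The \emph{singular set} of an inner function is the set of points of $\partial\mathbb D$ at which it has no analytic continuation. Nicolau and Reijonen proved that if the singular set of an inner function $\Theta$ has Lebesgue measure zero, then there is a Blaschke product $B$ such that $\Theta B$ is one-component. By Cohn's theorem, every such $\Theta$ has property $(A)$. The following question is posed in \cite{NR}: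
\begin{quote}
\emph{Does every inner function have property $(A)$?}
\end{quote}
The freedom in the choice of $B$ suggests a positive answer. The answer is negative.

\begin{theorem}\label{thm:main}
There is a singular inner function $\Theta$ such that for every inner function $B$ and every $0<c<1$, arc length on $\{|\Theta B|=c\}$ is not a Carleson measure. Hence $\Theta$ does not have property $(A)$.
\end{theorem}

The measure zero condition on the singular set is exactly the dividing line.

\begin{theorem}\label{thm:E}
Let $E\subset\partial\mathbb D$ be a closed set of positive Lebesgue measure. There are a singular inner function and a Blaschke product, both with singular set exactly $E$, for which the conclusion of Theorem~\ref{thm:main} holds. Hence, for a closed set $E\subset\partial\mathbb D$, every inner function with singular set $E$ has property $(A)$ if and only if $E$ has measure zero.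
\end{theorem}

Theorem~\ref{thm:E} contains Theorem~\ref{thm:main}. We prove Theorem~\ref{thm:main} first, because it answers the question and shows the whole mechanism; Theorem~\ref{thm:E} needs one further device.

Since $B$ is arbitrary, we have no description of the level set $L=\{|\Theta B|=c\}$ from which to compute its length. We replace length by a quantity that can be bounded from below using only harmonic and superharmonic functions: the expected number of times that a Brownian path started on $L$ comes back to $L$, where a return is counted only after the path has moved a fixed hyperbolic distance. Section~\ref{sec:returns} shows that this number is bounded in terms of $c$ and the Carleson constant. Section~\ref{sec:criterion} shows that it is large as soon as $\Theta B$ has one factor that is almost constant on hyperbolic discs of fixed radius. Such factors are built in Section~\ref{sec:slow} as covering maps, and Sections~\ref{sec:proof1} and~\ref{sec:proof2} multiply a sequence of them together.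

\section{Background}\label{sec:background}

\subsection{Hyperbolic geometry}
For $w\in\mathbb D$ let $\varphi_w(z)=\frac{w-z}{1-\bar wz}$. This is an automorphism of $\mathbb D$ that exchanges $0$ and $w$ and is its own inverse. The \emph{pseudohyperbolic} and \emph{hyperbolic} distances are
\[
\rho(z,w)=|\varphi_w(z)|,\qquad d(z,w)=\operatorname{artanh}\rho(z,w).
\]
Both are metrics invariant under automorphisms of $\mathbb D$. The distance $d$ comes from the invariant length element $|dz|/(1-|z|^2)$, and the geodesic from $w$ to $\varphi_w(s)$ is the image under $\varphi_w$ of the segment $[0,s]$. We use the identity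
\begin{equation}\label{eq:identity}
1-\rho(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\bar wz|^2}.
\end{equation}
Our unit of scale is the disc
\[
D_w=\{z:\rho(z,w)<\tfrac12\}=\varphi_w(\{|s|<\tfrac12\}).
\]
Its closure is compact in $\mathbb D$, and $d(z,w)=\frac12\log3<1$ for $z\in\partial D_w$.

The Schwarz--Pick lemma states that an analytic map $g:\mathbb D\to\mathbb D$ satisfies $\rho(g(z),g(w))\le\rho(z,w)$ and $(1-|z|^2)|g'(z)|\le1-|g(z)|^2$, with equality for automorphisms. Harnack's inequality, applied to $v\circ\varphi_w$ on $|s|\le\frac12$, shows that a nonnegative harmonic function $v$ on $\mathbb D$ satisfies $v(z)\le3v(w)$ for $z\in\overline{D_w}$.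

\subsection{Inner functions}
Let $m$ be normalized Lebesgue measure on $\partial\mathbb D$. For a finite positive measure $\nu$ on $\partial\mathbb D$ put
\[
P[\nu](z)=\int\frac{1-|z|^2}{|\xi-z|^2}\,d\nu(\xi),\qquad S_\nu(z)=\exp\Big(-\int\frac{\xi+z}{\xi-z}\,d\nu(\xi)\Big),
\]
so that $-\log|S_\nu|=P[\nu]$ and $S_\nu(0)=e^{-\nu(\partial\mathbb D)}$. If $\nu$ is singular with respect to $m$, then $S_\nu$ is inner; it is called a \emph{singular inner function}. A \emph{Blaschke product} is a unimodular constant times $z^k\prod_j\frac{|a_j|}{a_j}\varphi_{a_j}(z)$, where $a_j\in\mathbb D\setminus\{0\}$ and $\sum_j(1-|a_j|)<\infty$; it is inner. An inner function $u$ \emph{divides} an inner function $f$ if $f/u$ is inner; then $|f|\le|u|$. We use the following textbook facts.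
\begin{itemize}
\item[(I1)] Every inner function is the product of a Blaschke product and a function $S_\nu$ with $\nu$ singular. Its singular set is the union of the closed support of $\nu$ and the set of points of $\partial\mathbb D$ at which zeros accumulate.
\item[(I2)] A bounded analytic function $g$ in $\mathbb D$ has radial limits $g^*$ almost everywhere, and if $g\not\equiv0$ then $g^*\ne0$ almost everywhere (Riesz uniqueness theorem). For a Borel set $A\subset\partial\mathbb D$, $P[\chi_Am](r\zeta)\to\chi_A(\zeta)$ as $r\to1$ for almost every $\zeta$.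
\item[(I3)] (Frostman) If $S$ is a nonconstant inner function, then $\frac{S-a}{1-\bar aS}$ is a Blaschke product for all $a\in\mathbb D$ outside a set of logarithmic capacity zero. Such a set contains no interval.
\end{itemize}

A function $v:\mathbb D\to(-\infty,\infty]$ is \emph{superharmonic} if it is lower semicontinuous, not identically $\infty$, and $v(z)$ is at least the mean of $v$ over every small circle centered at $z$. A $C^2$ function is superharmonic if and only if $\Delta v\le0$. If $g\not\equiv0$ is analytic, then $-\log|g|$, $-|g|$ and $-|g|^2$ are superharmonic. Sums of superharmonic functions are superharmonic.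

\subsection{Carleson measures}
The box condition is not invariant under automorphisms of the disc, while the Brownian quantities below are. The next lemma passes to an invariant condition.

\begin{lemma}\label{lem:carleson}
If $\mu$ is Carleson with constant $C$, then for every $a\in\mathbb D$,
\[
\int\frac{1-|a|^2}{|1-\bar az|^2}\,d\mu(z)\le40\pi C.
\]
\end{lemma}

\begin{proof}
Let $t=1-|a|$ and $a^*=a/|a|$ (with $a^*=1$ if $a=0$). We first show that $\mu(\{|z-a^*|<s\})\le2\pi Cs$ for all $s>0$. For $s>1$ this follows from $\mu(\mathbb D)\le2\pi C$. Let $s\le1$, $z=r\xi$ and $|z-a^*|<s$. Then $1-r<s$ and $|\xi-a^*|\le(1-r)+|z-a^*|<2s$. A chord of length less than $2s$ subtends an arc of length less than $\pi s$, so $z\in Q_I$, where $I$ is the arc of length $2\pi s$ centered at $a^*$.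

Next, $|1-\bar az|\ge t$, and $|z-a^*|=|1-\overline{a^*}z|\le|1-\bar az|+t\le2|1-\bar az|$. Split $\mathbb D$ into $\{|z-a^*|<2t\}$, where $|1-\bar az|^{-2}\le t^{-2}$, and the sets $\{2^jt\le|z-a^*|<2^{j+1}t\}$, $j\ge1$, where $|1-\bar az|^{-2}\le4\cdot4^{-j}t^{-2}$. Since $1-|a|^2\le2t$, the integral is at most
\[
2t\Big[\frac{4\pi Ct}{t^2}+\sum_{j\ge1}\frac{4\cdot2\pi C\,2^{j+1}t}{4^jt^2}\Big]=8\pi C+32\pi C.\qedhere
\]
\end{proof}

\subsection{Brownian motion}
Let $Z_t$ be planar Brownian motion, with law $\mathbb P_z$ and expectation $\mathbb E_z$ when started at $z\in\mathbb D$. Its paths are continuous. Let $T$ be the exit time from $\mathbb D$, which is finite almost surely, and let $T_r$ be the exit time from $\{|z|<r\}$, so that $T_r\uparrow T$ as $r\uparrow1$. We write $\mathbb E[\xi;A]$ for $\mathbb E[\xi\chi_A]$. If $A\subset\mathbb D$ is relatively closed and $\sigma\le T$ is a stopping time, the \emph{hitting time of $A$ after $\sigma$} is the first $t\in[\sigma,T)$ with $Z_t\in A$, and $T$ if there is none. It is a stopping time $\tau$, and $Z_\tau\in A$ on $\{\tau<T\}$. Two standard facts are used.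
\begin{itemize}
\item[(B1)] (Strong Markov property) If $\sigma$ is a finite stopping time, then, given the path up to time $\sigma$, the process $Z_{\sigma+t}$ is a Brownian motion started at $Z_\sigma$.
\item[(B2)] (Consequence of It\^o's formula) Let $\Omega$ be a bounded open set, $z\in\Omega$, and $\theta$ a stopping time not exceeding the exit time from $\Omega$. If $v$ is $C^2$ with $\Delta v\le0$ near $\overline\Omega$, then $\mathbb E_zv(Z_\theta)\le v(z)$, with equality if $v$ is harmonic.
\end{itemize}
By (B2), applied on slightly smaller discs, the exit position from a disc is distributed according to harmonic measure: the expectation of a continuous boundary function at the exit position is the value of its harmonic extension at the starting point. Thus for $|z|<r$ the law of $Z_{T_r}$ under $\mathbb P_z$ has density at most $\frac{r+|z|}{r-|z|}$ with respect to the uniform law on $\{|z|=r\}$. Also, since a harmonic function on $D_w$ composed with $\varphi_w$ is harmonic on $\{|s|<\frac12\}$, under $\mathbb P_w$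
\begin{equation}\label{eq:exit}
\text{the exit position from $D_w$ is $\varphi_w(s)$ with $s$ uniform on $\{|s|=\tfrac12\}$.}
\end{equation}

\begin{lemma}\label{lem:super}
Let $v:\mathbb D\to[0,\infty]$ be superharmonic and $z\in\mathbb D$.
\begin{itemize}
\item[(a)] For every stopping time $\tau$, $\ \mathbb E_z[v(Z_\tau);\tau<T]\le v(z)$.
\item[(b)] If $\tau$ is the hitting time of a relatively closed set after a stopping time $\sigma\le T$, then $\mathbb E_z[v(Z_\tau);\tau<T]\le\mathbb E_z[v(Z_\sigma);\sigma<T]$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix $r\in(|z|,1)$. Convolution of $v$ with radial bump functions of shrinking support gives smooth superharmonic functions $v_k\ge0$ near $\{|z|\le r\}$ with $v_k\uparrow v$. By (B2), $\mathbb E_zv_k(Z_{\tau\wedge T_r})\le v_k(z)\le v(z)$. Monotone convergence in $k$ gives $\mathbb E_z[v(Z_\tau);\tau\le T_r]\le\mathbb E_zv(Z_{\tau\wedge T_r})\le v(z)$, and monotone convergence as $r\uparrow1$ gives (a). For (b), apply (B1) at $\sigma$ and then (a) with starting point $Z_\sigma$.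
\end{proof}

The defining property of an inner function concerns radial limits. We need it along Brownian paths.

\begin{lemma}\label{lem:inner}
If $f$ is inner and $z\in\mathbb D$, then $|f(Z_t)|\to1$ as $t\uparrow T$, $\mathbb P_z$-almost surely.
\end{lemma}

\begin{proof}
The function $v=1-|f|$ is nonnegative, continuous and superharmonic. Fix $\varepsilon>0$. For $r\in(|z|,1)$ let $\tau$ be the hitting time of $\{v\ge\varepsilon\}$ after $T_r$. If $\limsup_{t\uparrow T}v(Z_t)>\varepsilon$, then $\tau<T$. By Lemma~\ref{lem:super}(b),
\[
\varepsilon\,\mathbb P_z(\tau<T)\le\mathbb E_zv(Z_{T_r})\le\frac{r+|z|}{r-|z|}\int\big(1-|f(r\zeta)|\big)\,dm(\zeta),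
\]
and the right side tends to $0$ as $r\to1$ by bounded convergence.
\end{proof}

\section{Returns to a level set}\label{sec:returns}

In this section and the next, $f$ is a nonconstant inner function, $0<c<1$, and
\[
Y=-\log|f|,\qquad \ell=\log\frac1c,\qquad L=\{|f|=c\}=\{Y=\ell\}.
\]
Thus $0<Y\le\infty$, and $Y$ is harmonic off the zeros of $f$. The set $L$ is relatively closed in $\mathbb D$. Near a point $p\in L$ we can write $\log f-\log f(p)=\psi^k$ with $\psi$ a local coordinate, so $L$ is locally a finite union of analytic arcs.

\subsection{The probability of escape}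
Let $\tau$ be the hitting time of $L$ after time $0$. The event $\{\tau=T\}$ is the event that the path reaches the circle without meeting $L$. Its probability is an explicit function of $Y$.

\begin{lemma}\label{lem:escape}
For every $z\in\mathbb D$, $\ \mathbb P_z(\tau=T)=\big(1-Y(z)/\ell\big)^+$. In particular $L\ne\emptyset$.
\end{lemma}

\begin{proof}
If $|f(z)|\le c$, then $\tau<T$ almost surely, because $|f(Z_t)|$ is continuous and tends to $1$ by Lemma~\ref{lem:inner}. Let $|f(z)|>c$. On $\Omega=\{|f|>c\}$ the function $Y$ is harmonic with values in $(0,\ell)$. Let $\theta_k$ be the exit time from $\Omega_k=\{|f|>c+\frac1k\}\cap\{|z|<1-\frac1k\}$, whose closure is a compact subset of $\Omega$. For large $k$, (B2) gives $Y(z)=\mathbb E_zY(Z_{\theta_k})$. The path stays in $\Omega$ before time $\tau$, and every compact subset of $\Omega$ lies in some $\Omega_k$, so $\theta_k\uparrow\tau$. Hence $Y(Z_{\theta_k})\to\ell$ on $\{\tau<T\}$, and $Y(Z_{\theta_k})\to0$ on $\{\tau=T\}$ by Lemma~\ref{lem:inner}. Bounded convergence gives $Y(z)=\ell\,\mathbb P_z(\tau<T)$. Finally, $Y>0$, so $\mathbb P_z(\tau<T)>0$ and $L$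 is not empty.
\end{proof}

This lemma is the place where the boundary values of $f$ enter the argument.

A path started on a curve meets the curve again at once, so returns have to be separated. We count a return only after the path has left the disc $D_w$ about the previous visit $w$. For $w\in L$, under $\mathbb P_w$, put $\tau_0=0$. If $\tau_i<T$, let $\sigma_i$ be the first exit from $D_{Z_{\tau_i}}$ after time $\tau_i$; then $\sigma_i<T$. If $\tau_i=T$, let $\sigma_i=T$. Let $\tau_{i+1}$ be the hitting time of $L$ after $\sigma_i$. The expected number of visits and the probability of escape in one step are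
\[
N(w)=\sum_{i\ge0}\mathbb P_w(\tau_i<T),\qquad \pi(w)=\mathbb P_w(\tau_1=T).
\]
By (B1) at $\sigma_0$, \eqref{eq:exit} and Lemma~\ref{lem:escape}, $\pi(w)$ is the mean over $z=\varphi_w(s)$, $|s|=\frac12$, of $\mathbb P_z(\tau=T)=(1-Y(z)/\ell)^+$. By (B1) at $\tau_i$,
\begin{equation}\label{eq:step}
\mathbb P_w(\tau_i<T,\ \tau_{i+1}=T)=\mathbb E_w[\pi(Z_{\tau_i});\tau_i<T].
\end{equation}
The next two examples show the two possible behaviors of $N$.

\begin{example}[A circle tangent to the boundary]\label{ex:horo}
Let $f(z)=\exp\big(-a\frac{1+z}{1-z}\big)$ and $w\in L$. The function $-\log f\circ\varphi_w$ is a M\"obius map of $\mathbb D$ onto the right half-plane with pole at $\xi=\varphi_w(1)$ and real part $\ell$ at $0$, so $Y(\varphi_w(s))=\ell\,\frac{1-|s|^2}{|\xi-s|^2}$. After a rotation, $\pi(w)$ equals the mean $\vartheta$ of $\big(1-\frac{3}{4|1-s|^2}\big)^+$ over $|s|=\frac12$. This number does not depend on $w$, $a$ or $c$, and it is positive because the integrand equals $\frac23$ at $s=-\frac12$. By \eqref{eq:step}, $\mathbb P_w(\tau_i<T)=(1-\vartheta)^i$, so $N(w)=1/\vartheta$. The function $Y$ drops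 by a definite proportion on part of $\partial D_w$, and from there the path has a definite chance to escape.
\end{example}

\begin{example}[A slowly varying function]\label{ex:slow}
Suppose that for some $0<\eta<\ell$,
\begin{equation}\label{eq:model}
Y\ge\ell-\eta\quad\text{on }\partial D_w\text{ for every }w\in L.
\end{equation}
Then $(1-Y/\ell)^+\le\eta/\ell$ on $\partial D_w$, so $\pi\le\eta/\ell$ on $L$. By \eqref{eq:step}, $\mathbb P_w(\tau_{i+1}<T)\ge(1-\eta/\ell)\,\mathbb P_w(\tau_i<T)$, and therefore
\[
N(w)\ge\sum_{i\ge0}(1-\eta/\ell)^i=\frac\ell\eta.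
\]
The function $Y$ has to fall from $\ell$ to $0$ along the path, it behaves like a fair game, and it moves down by at most $\eta$ in a step. From a point at height $\ell-\eta$ the path is far more likely to come back to height $\ell$ than to reach height $0$.
\end{example}

\subsection{A Carleson level set is visited a bounded number of times}
The behavior in Example~\ref{ex:horo} holds for every Carleson level set.

\begin{proposition}\label{prop:upper}
If arc length on $L$ is Carleson with constant $C$, then $N(w)\le1800\,C/c$ for every $w\in L$.
\end{proposition}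

In the situation of Example~\ref{ex:slow} this gives $C\ge c\ell/(1800\,\eta)$: the slower the function, the larger the Carleson constant of its level set. This is the main idea of the paper in the case without the factor $B$.

To bound a number of visits, we look for a bounded nonnegative superharmonic function whose expected value drops by a fixed amount at each visit. The integral in Lemma~\ref{lem:carleson}, as a function of $a$, is bounded by the Carleson condition and turns out to be superharmonic. Its drop across $D_w$ is controlled by the hyperbolic length of $L$ near $w$, so we first bound that length from below.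

\begin{proof}
Let $\mu$ be arc length on $L$ and $d\tilde\mu=d\mu/(1-|z|^2)$ the hyperbolic length on $L$.

\emph{Step 1: $\tilde\mu(\{z:\rho(z,w)<c/2\})\ge c/2$ for $w\in L$.} Let $g=f\circ\varphi_w$, so $|g(0)|=c$ and $\varphi_w(L)=\{|g|=c\}$. By invariance of hyperbolic length, the left side is the hyperbolic length of $L'=\{|g|=c\}\cap\{|z|<c/2\}$, which is at least $\mathcal H^1(L')$. The map $z\mapsto|z|$ does not increase distances, hence does not increase $\mathcal H^1$. So it suffices to show that every circle $|z|=t$ with $0<t<c/2$ meets $\{|g|=c\}$. Suppose that one does not. Then $|g|<c$ on the whole circle or $|g|>c$ on the whole circle. The first case contradicts the maximum principle, since $|g(0)|=c$. In the second case $g$ has a zero $a$ with $|a|<t$, for otherwise the maximum principle for $1/g$ gives $|g(0)|>c$. By the Schwarz--Pick lemma, on the circle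
\[
|g(z)|=\rho(g(z),g(a))\le\rho(z,a)\le\rho(z,0)+\rho(0,a)<2t<c,
\]
a contradiction.

\emph{Step 2: the potential.} Let $k(w,z)=1-\rho(w,z)^2=1-|\varphi_z(w)|^2$, which is positive and superharmonic in $w$, and put
\[
\Phi(w)=\int k(w,z)\,d\tilde\mu(z)=\int\frac{1-|w|^2}{|1-\bar wz|^2}\,d\mu(z),
\]
where we used \eqref{eq:identity}. By Lemma~\ref{lem:carleson}, $0\le\Phi\le40\pi C$. Since $\mu$ is finite, $\Phi$ is continuous, and Tonelli's theorem gives the mean value inequality. So $\Phi$ is superharmonic.

\emph{Step 3: the drop across $D_w$.} Fix $w,z\in\mathbb D$ and let $\zeta=\varphi_w(z)$. By invariance of $\rho$, $k(w,z)=1-|\zeta|^2$ and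
\[
k(\varphi_w(s),z)=k(s,\zeta)=\frac{(1-|s|^2)(1-|\zeta|^2)}{|1-\bar\zeta s|^2}.
\]
Expanding $(1-\bar\zeta s)^{-1}$ in a geometric series, the mean of $|1-\bar\zeta s|^{-2}$ over $|s|=\frac12$ is $\sum_j|\zeta|^{2j}4^{-j}=4/(4-|\zeta|^2)$. With $\sigma$ the exit time from $D_w$, \eqref{eq:exit} gives
\[
k(w,z)-\mathbb E_wk(Z_\sigma,z)=(1-|\zeta|^2)\Big(1-\frac3{4-|\zeta|^2}\Big)=\frac{(1-|\zeta|^2)^2}{4-|\zeta|^2}.
\]
This is always nonnegative, and it is at least $\frac14\big(\frac34\big)^2=\frac9{64}$ when $|\zeta|<c/2<\frac12$. Integrating against $\tilde\mu$ and using Step 1,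
\begin{equation}\label{eq:drop}
\mathbb E_w\Phi(Z_\sigma)\le\Phi(w)-\gamma\quad\text{for }w\in L,\qquad\gamma=\frac{9c}{128}.
\end{equation}

\emph{Step 4: summation.} Let $w\in L$ and $a_i=\mathbb E_w[\Phi(Z_{\tau_i});\tau_i<T]$. Lemma~\ref{lem:super}(b), and then (B1) at $\tau_i$ with \eqref{eq:drop}, give
\[
a_{i+1}\le\mathbb E_w[\Phi(Z_{\sigma_i});\tau_i<T]\le a_i-\gamma\,\mathbb P_w(\tau_i<T).
\]
Summing over $i$ and using $a_i\ge0$, we get $\gamma N(w)\le a_0\le40\pi C$. Finally $40\pi\cdot128/9<1800$.
\end{proof}

\section{A criterion that survives an arbitrary factor}\label{sec:criterion}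

Let $u$ be an inner function such that $-\log|u|$ varies slowly, and let $f=ug$ with $g$ inner and arbitrary. Then \eqref{eq:model} may fail badly: $Y=-\log|u|+G$ with $G=-\log|g|$, and $G$ can drop sharply near $L$. All we know about $G$ is that it is nonnegative and superharmonic. This is enough, for the following reason. On $L$ the sum of the slow part $H=Y-G$ and of $G$ is the constant $\ell$. Let $h=\sup_LH$, so that $G\ge\ell-h$ on $L$. Two things happen.
\begin{itemize}
\item Near a point of $L$ where $H$ is close to $h$, escape is unlikely. By slowness $H$ is still close to $h$ at the exit point $z$ from $D_w$. If escape from $z$ had substantial probability, $H(z)$ would be bounded by an average of values at most $h$ on $L$ and the value $0$ on the circle, and would be substantially less than $h$.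
\item If the path starts where $H$ is close to $h$, then $G$ is close to its infimum over $L$. The expectation of $G$ cannot increase, so at later visits $G$ is still close to its infimum on average, that is, $H$ is still close to $h$.
\end{itemize}
The second statement has an error term: paths that have escaped contribute $0$ rather than $\ell-h$ to the expectation of $G$, and the surviving paths may use this slack. The error is proportional to the probability of escape so far, which leads to a linear recursion. For it to be useful, $h$ must be bounded below, and this is the purpose of hypothesis (H2) below.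

For an integer $n\ge2$ and $\delta>0$ let
\begin{equation}\label{eq:eta}
\eta(n,\delta)=\frac\delta4\Big(1+\frac{\log n}\delta\Big)^{-3600n^2}\le\frac\delta4.
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $n\ge2$, $\delta>0$, $\eta=\eta(n,\delta)$ and $\frac1n\le c<1$. Let $f$ be a nonconstant inner function, with $Y$, $\ell$, $L$ as in Section~\ref{sec:returns}. Let $G:\mathbb D\to[0,\infty]$ be superharmonic and put $H=Y-G$ on $\{|f|\ge c\}$. Assume:
\begin{itemize}
\item[(H1)] if $w\in L$, $H(w)>0$, $z\in\partial D_w$ and $|f(z)|>c$, then $H(z)\ge H(w)-\eta$;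
\item[(H2)] there is $z_0\in\mathbb D$ with $|f(z_0)|>c$ and $H(z_0)\ge\delta$.
\end{itemize}
Then arc length on $L$ is not Carleson with constant $n$.
\end{proposition}

\begin{proof}
On $\{|f|\ge c\}$ we have $0<Y\le\ell$, so $H$ is well defined with values in $[-\infty,\ell]$. Let $h=\sup_LH\le\ell$.

\emph{Step 1: if $|f(z)|>c$ and $H(z)>-\infty$, then $h>-\infty$ and $H(z)\le h\,\mathbb P_z(\tau<T)$.} By Lemma~\ref{lem:super}(a), $\mathbb E_z[G(Z_\tau);\tau<T]\le G(z)<\infty$, and $\mathbb P_z(\tau<T)>0$ by Lemma~\ref{lem:escape}; so $G$ is finite somewhere on $L$ and $h>-\infty$. On $L$ we have $G=\ell-H\ge\ell-h$, hence $G(z)\ge(\ell-h)\,\mathbb P_z(\tau<T)$. Subtract this from $Y(z)=\ell\,\mathbb P_z(\tau<T)$.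

For $z=z_0$ we obtain $\delta\le h\,\mathbb P_{z_0}(\tau<T)$, so $h>0$ and then
\[
\delta\le h\le\ell\le\log n.
\]
For $w\in L$ let $e(w)=h-H(w)\in[0,\infty]$ be the deficit at $w$, so that $G=(\ell-h)+e$ on $L$.

\emph{Step 2: $\pi(w)\le(e(w)+\eta)/h$ for $w\in L$.} If $H(w)\le0$, then $e(w)\ge h$ and the right side exceeds $1$. Let $H(w)>0$. Since $\pi(w)$ is an average of $\mathbb P_z(\tau=T)$ over $z\in\partial D_w$, it suffices to bound this probability for each such $z$. It vanishes if $|f(z)|\le c$. If $|f(z)|>c$, then (H1) and Step 1 give
\[
h\,\mathbb P_z(\tau=T)=h-h\,\mathbb P_z(\tau<T)\le h-H(z)\le h-H(w)+\eta=e(w)+\eta.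
\]

\emph{Step 3: the deficit at later visits.} Choose $w_0\in L$ with $e(w_0)\le\eta$, and let $p_i=\mathbb P_{w_0}(\tau_i=T)$, so $p_0=0$. Lemma~\ref{lem:super}(a) for $G$ and the stopping time $\tau_i$ reads
\[
(\ell-h)(1-p_i)+\mathbb E_{w_0}[e(Z_{\tau_i});\tau_i<T]\le(\ell-h)+e(w_0).
\]
Hence $\mathbb E_{w_0}[e(Z_{\tau_i});\tau_i<T]\le\eta+(\ell-h)p_i$.

\emph{Step 4: the recursion.} Since $\{\tau_i=T\}\subset\{\tau_{i+1}=T\}$, the left side of \eqref{eq:step} is $p_{i+1}-p_i$. By Steps 2 and 3,
\[
p_{i+1}\le p_i+\frac{2\eta+(\ell-h)p_i}h=\frac\ell h\,p_i+\frac{2\eta}h\le\lambda p_i+\frac{2\eta}\delta,\qquad\lambda=\frac{\log n}\delta.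
\]
Since $\lambda(1+\lambda)^i+1\le(1+\lambda)^{i+1}$, induction gives $p_i\le\frac{2\eta}\delta(1+\lambda)^i$. Let $M=3600n^2$. By \eqref{eq:eta}, $p_i\le\frac12$ for $0\le i\le M$, and so
\[
N(w_0)\ge\sum_{i=0}^M(1-p_i)\ge\frac{M+1}2>1800n^2\ge1800\,\frac nc.
\]
By Proposition~\ref{prop:upper}, arc length on $L$ is not Carleson with constant $n$.
\end{proof}

\begin{remark}\label{rem:hyp}
For $G=0$ we have $h=\ell$ and $e=0$, the recursion has ratio $\ell/h=1$, and we are back in Example~\ref{ex:slow}. In general the ratio $\ell/h$ is the price of the unknown part $G$, and it makes $\eta(n,\delta)$ exponentially small in the number of steps. Hypothesis (H2) cannot be dropped: for $f(z)=z$ and $G=Y$ we have $H=0$, (H1) is vacuous, and $L$ is a circle. Hypothesis (H1) is one-sided, and it is required only at points of $L$ where $H>0$. This last freedom is not needed for Theorem~\ref{thm:main}, but it is the key to Theorem~\ref{thm:E}.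
\end{remark}

\section{Slowly varying singular inner functions}\label{sec:slow}

We need zero-free inner functions $F$ for which $X=-\log|F|$ is almost constant on the discs $D_w$, at least where $X$ is below a given height. The Schwarz--Pick lemma bounds the hyperbolic derivative $(1-|z|^2)|F'|/(1-|F|^2)$ by $1$; we want the bound $q$ with $q$ small. A self-map of the disc that omits a value $a$ has small hyperbolic derivative wherever it takes values close to $a$. So we let $F$ omit a discrete set $\Sigma$ that comes close to every point of the disc. The universal covering map of $\mathbb D\setminus\Sigma$ does this, and it is inner because $\Sigma$ is countable.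

\begin{lemma}\label{lem:slow}
For all $\delta>0$ and $q>0$ there is a positive singular measure $\nu$ on $\partial\mathbb D$ with $\nu(\partial\mathbb D)=\delta$ such that $X=P[\nu]$ satisfies
\begin{equation}\label{eq:grad}
(1-|z|^2)\,|\nabla X(z)|\le2q\sinh X(z),\qquad z\in\mathbb D,
\end{equation}
and consequently
\begin{equation}\label{eq:slow}
X(z)\ge X(w)-2q\,d(z,w)\sinh X(w),\qquad z,w\in\mathbb D.
\end{equation}
\end{lemma}

\begin{proof}
\emph{Maps that omit a point.} For $0<t<1$ let $Q(t)=\frac{2t\log(1/t)}{1-t^2}$. With $x=\log(1/t)$ we have $Q=x/\sinh x$, so $Q$ is increasing in $t$ and $Q(t)\to0$ as $t\to0$. Let $g:\mathbb D\to\mathbb D\setminus\{0\}$ be analytic. Then $\psi=-\log g$ is analytic with positive real part. For fixed $z$, the function $(\psi-\psi(z))/(\psi+\overline{\psi(z)})$ maps $\mathbb D$ into $\mathbb D$, vanishes at $z$ and has derivative $\psi'(z)/(2\operatorname{Re}\psi(z))$ there. The Schwarz--Pick lemma gives $(1-|z|^2)|g'(z)/g(z)|\le2\log(1/|g(z)|)$, that is,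
\[
\frac{(1-|z|^2)|g'(z)|}{1-|g(z)|^2}\le Q(|g(z)|).
\]
If $F:\mathbb D\to\mathbb D$ omits the value $a$, apply this to $g=\varphi_a\circ F$. Since $\varphi_a$ is an automorphism, $|g'|/(1-|g|^2)=|F'|/(1-|F|^2)$, and we obtain
\begin{equation}\label{eq:omit}
(1-|z|^2)|F'(z)|\le Q\big(\rho(F(z),a)\big)\,\big(1-|F(z)|^2\big).
\end{equation}

\emph{The omitted set.} Choose $t_0\in(0,1)$ with $Q(t_0)\le q$. By Zorn's lemma there is a set $\Sigma\ni0$ that is maximal among subsets of $\mathbb D\setminus\{e^{-\delta}\}$ whose points have mutual pseudohyperbolic distance at least $t_0/2$. It has no accumulation point in $\mathbb D$, so it is countable, closed and discrete in $\mathbb D$. Every $p\in\mathbb D$ satisfies $\rho(p,a)<t_0$ for some $a\in\Sigma$. Indeed, for $p\ne e^{-\delta}$ maximality gives $a$ with $\rho(p,a)<t_0/2$. For $p=e^{-\delta}$ take $p'\ne p$ with $\rho(p,p')<t_0/2$, then $a\in\Sigma$ with $\rho(p',a)<t_0/2$, and use the triangle inequality.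

The set $\mathbb D\setminus\Sigma$ is a bounded plane domain, so by the uniformization theorem there is an analytic covering map $F:\mathbb D\to\mathbb D\setminus\Sigma$, and composing with an automorphism we may assume $F(0)=e^{-\delta}$. Since $0\in\Sigma$, $F$ has no zeros. Given $z$, choose $a\in\Sigma$ with $\rho(F(z),a)<t_0$. Then \eqref{eq:omit} gives
\begin{equation}\label{eq:q}
(1-|z|^2)|F'(z)|\le q\,(1-|F(z)|^2),\qquad z\in\mathbb D.
\end{equation}

\emph{$F$ is inner.} Let $\zeta$ be a point where the radial limit $F^*(\zeta)=p$ exists. Suppose $p\in\mathbb D\setminus\Sigma$, and let $O\ni p$ be an evenly covered disc. For $r$ close to $1$ the points $r\zeta$ lie in $F^{-1}(O)$, and they form a connected set, so they lie in one component. If $\beta:O\to\mathbb D$ is the corresponding branch of $F^{-1}$, then $r\zeta=\beta(F(r\zeta))\to\beta(p)\in\mathbb D$, which is absurd. So $p\in\Sigma$ or $|p|=1$. By (I2), $\{F^*=a\}$ is a null set for each $a\in\Sigma$, and $\Sigma$ is countable. Hence $|F^*|=1$ almost everywhere.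

\emph{Conclusion.} By (I1), $F$ is a unimodular constant times $S_\nu$ with $\nu$ singular. Since $F(0)=e^{-\delta}>0$, the constant is $1$ and $\nu(\partial\mathbb D)=\delta$. For $X=-\log|F|$ we have $|\nabla X|=|F'/F|$ and $(1-|F|^2)/|F|=e^X-e^{-X}$, so \eqref{eq:q} is \eqref{eq:grad}.

To prove \eqref{eq:slow} we may assume $X(z)<X(w)$. Let $\gamma:[0,d]\to\mathbb D$, $d=d(z,w)$, be the geodesic from $w$ to $z$ parametrized by hyperbolic length, so $|\gamma'|=1-|\gamma|^2$. Let $t_1$ be the last time at which $X(\gamma(t))=X(w)$. For $t>t_1$ we have $X(\gamma(t))<X(w)$, so \eqref{eq:grad} bounds the derivative of $X\circ\gamma$ in modulus by $2q\sinh X(w)$. Integrate over $[t_1,d]$.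
\end{proof}

We use \eqref{eq:slow} in two ways. For $z\in\partial D_w$ we have $d(z,w)<1$, so
\begin{equation}\label{eq:S1}
X(z)\ge X(w)-q\,e^{X(w)},\qquad z\in\partial D_w.
\end{equation}
For $w=0$ we have $X(0)=\delta$ and $d(z,0)=\operatorname{artanh}|z|$, so for $0<r<1$
\begin{equation}\label{eq:S2}
X\ge\frac\delta2\ \text{ on }\{|z|\le r\}\qquad\text{provided that }\ 2q\sinh(\delta)\operatorname{artanh}r\le\frac\delta2.
\end{equation}
The first will give (H1) and the second (H2). In both cases $q$ is chosen last.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}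

One slow factor is not enough for our argument, for two reasons. Proposition~\ref{prop:criterion} with a fixed $\eta$ excludes only a bounded range of Carleson constants and levels $c$ bounded away from $0$. Also, (H2) needs a point $z_0$ where the slow factor is not yet close to modulus one but $|\Theta B|>c$; the bound \eqref{eq:S2} holds on a compact disc, and $B(z)=z^k$ with $k$ large is smaller than $c$ on that disc. So we take one factor for each $n$, slow enough for the parameter $n$ and with \eqref{eq:S2} valid on discs that exhaust $\mathbb D$. The masses $\delta_n$ must be summable for the product to converge. This is harmless, because $q$ is chosen after $\delta_n$.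

For $n\ge2$ let
\[
\delta_n=2^{-n},\qquad r_n=1-\frac1n,\qquad\eta_n=\eta\big(n,\tfrac{\delta_n}2\big).
\]
Let $\nu_n$ be given by Lemma~\ref{lem:slow} with $\delta=\delta_n$ and $q=q_n$ so small that $nq_n\le\eta_n$ and the condition in \eqref{eq:S2} holds for $r=r_n$. Put $X_n=P[\nu_n]$ and
\[
\Theta=S_\nu,\qquad\nu=\sum_{n\ge2}\nu_n.
\]
The measure $\nu$ is finite and singular, so $\Theta$ is a singular inner function, and $\Theta/S_{\nu_n}=S_{\nu-\nu_n}$ is inner for each $n$.

Let $B$ be inner, $0<c<1$, $C>0$, and $f=\Theta B$. Since $\int|f(r\zeta)|\,dm(\zeta)\to1$ as $r\to1$, for all large $n$ there is $z_0$ with $|z_0|=r_n$ and $|f(z_0)|>c$. Fix such an $n$ with $n\ge C$ and $\frac1n\le c$. The function $G=-\log|f/S_{\nu_n}|$ is nonnegative and superharmonic, and $H=Y-G=X_n$ on $\{|f|\ge c\}$. We check the hypotheses of Proposition~\ref{prop:criterion} with $\delta=\delta_n/2$. If $w\in L$, then $X_n(w)\le Y(w)=\ell\le\log n$, and \eqref{eq:S1} gives $X_n(z)\ge X_n(w)-nq_n\ge X_n(w)-\eta_n$ on $\partial D_w$. This is (H1). By \eqref{eq:S2}, $X_n(z_0)\ge\delta_n/2$, which is (H2).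

Hence arc length on $\{|\Theta B|=c\}$ is not Carleson with constant $n$, and so not with constant $C\le n$. Since $C$, $c$ and $B$ are arbitrary, Theorem~\ref{thm:main} is proved.

\section{Prescribing the singular set}\label{sec:proof2}

\subsection{The difficulty}
The slow functions of Section~\ref{sec:slow} are singular at every point of the circle when $q<1$. Indeed, if $\zeta$ is not in the support of $\nu$, then $X(r\zeta)=(1-r^2)\beta(r)$ with $\beta$ smooth and positive on $[0,1]$. As $r\to1$, the radial derivative tends to $-2\beta(1)$ and $\sinh X(r\zeta)/(1-r^2)\to\beta(1)$, so \eqref{eq:grad} forces $q\ge1$. To obtain a singular set $E\ne\partial\mathbb D$ we therefore have to restrict $\nu$ to $E$. Then the factor is $S_{\nu|_E}$, with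
\[
-\log|S_{\nu|_E}|=X-V,\qquad V=P[\nu|_{E^c}],\qquad E^c=\partial\mathbb D\setminus E,
\]
and $V$ is not slow. At a point $w$ where $V(w)<\kappa$ this does no harm, because Harnack's inequality gives $V\le V(w)+2\kappa$ on $\partial D_w$. At points where $V\ge\kappa$ we use the freedom noted in Remark~\ref{rem:hyp}: we add to $G$ a nonnegative superharmonic function $W$ that makes $H\le0$ there. The function $W$ must be at least $\log n$ where $V\ge\kappa$, small at the point $z_0$ of (H2), and slow everywhere. A multiple of $V$ is not slow, since Harnack's inequality controls ratios and not differences. A logarithm converts one into the other, and we take $W=\kappa\log(1+\Lambda V)$ with $\Lambda$ large. It remains to make $V(z_0)\le1/\Lambda$. This is possible at many points near $E$ after a suitable rotation of $\nu$, because the average of all rotations of $\nu$ is a multiple of Lebesgue measure, and $P[\chi_{E^c}m]$ tends to $0$ radially at almost every point of $E$.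

\subsection{The factors}
Let $E$ be closed with $\alpha=m(E)>0$. For $n\ge2$ let
\[
\delta_n=2^{-n},\qquad\eta_n=\eta\big(n,\tfrac{\delta_n}4\big),\qquad\kappa_n=\frac{\eta_n}7,\qquad\Lambda_n=\frac{n^{1/\kappa_n}}{\kappa_n}.
\]
By \eqref{eq:eta}, $\kappa_n\le\delta_n/112$, and $1/\Lambda_n\le\kappa_n$. The function $P[\chi_{E^c}m]$ is bounded by $1$, so (I2) and bounded convergence give $r_n\in(1-\frac1n,1)$ with
\begin{equation}\label{eq:rn}
\delta_n\int_EP[\chi_{E^c}m](r_n\zeta)\,dm(\zeta)\le\frac\alpha{2\Lambda_n}.
\end{equation}
Let $\nu$ be given by Lemma~\ref{lem:slow} with $\delta=\delta_n$ and $q=q_n$ so small that $6nq_n\le\kappa_n$ and the condition in \eqref{eq:S2} holds for $r=r_n$.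

For $\omega\in\partial\mathbb D$ let $\nu^\omega$ be the image of $\nu$ under $\xi\mapsto\omega\xi$, and let $V^\omega=P[\nu^\omega|_{E^c}]$. For every Borel function $\psi\ge0$ on the circle, Tonelli's theorem and the rotation invariance of $m$ give $\iint\psi(\omega\xi)\,d\nu(\xi)\,dm(\omega)=\delta_n\int\psi\,dm$. With $\psi$ equal to $\chi_{E^c}$ times the Poisson kernel at $z$, this says $\int V^\omega(z)\,dm(\omega)=\delta_nP[\chi_{E^c}m](z)$. By \eqref{eq:rn}, the mean over $\omega$ of $\int_EV^\omega(r_n\zeta)\,dm(\zeta)$ is at most $\frac\alpha{2\Lambda_n}$. Fix $\omega$ for which this integral is at most $\frac\alpha{2\Lambda_n}$, and put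
\[
X_n=P[\nu^\omega],\qquad V_n=V^\omega,\qquad\lambda_n=\nu^\omega|_E,\qquad S_n=S_{\lambda_n}.
\]
Then $-\log|S_n|=X_n-V_n$. Since $X_n(z)=P[\nu](\bar\omega z)$, the bounds \eqref{eq:S1} and \eqref{eq:S2} hold for $X_n$. By Chebyshev's inequality, the set of $\zeta\in E$ with $V_n(r_n\zeta)>1/\Lambda_n$ has measure at most $\alpha/2$. So there is a set $E_n\subset E$ with
\begin{equation}\label{eq:En}
m(E_n)\ge\frac\alpha2,\qquad V_n(r_n\zeta)\le\frac1{\Lambda_n}\le\kappa_n,\qquad X_n(r_n\zeta)\ge\frac{\delta_n}2\qquad(\zeta\in E_n).
\end{equation}
In particular $-\log|S_n(r_n\zeta)|\ge\frac{\delta_n}2-\kappa_n>0$ on $E_n$, so $S_n$ is not constant.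

To treat both examples at once, let
\[
b_n=\frac{S_n-a_n}{1-a_nS_n},\qquad0\le a_n\le\frac{\kappa_n}{8n}.
\]
For the singular example take $a_n=0$, so $b_n=S_n$. For the Blaschke example take $a_n>0$ such that $b_n$ is a Blaschke product, which is possible by (I3). Since $a_n\le\frac12$,
\begin{equation}\label{eq:bS}
|b_n-S_n|=\frac{a_n|S_n^2-1|}{|1-a_nS_n|}\le4a_n\le\frac{\kappa_n}{2n}.
\end{equation}
At a point where $|b_n|\ge\frac1n$, this gives $|S_n|\ge\frac1{2n}$, and the mean value theorem for $\log$ on $[\frac1{2n},1]$ gives $\big|\log|b_n|-\log|S_n|\big|\le2n\cdot\frac{\kappa_n}{2n}$. With $U_n=-\log|b_n|$ we record: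
\begin{equation}\label{eq:compare}
|b_n(z)|\ge\tfrac1n\ \Longrightarrow\ X_n(z)-V_n(z)\le\log(2n)\ \text{ and }\ \big|U_n(z)-(X_n-V_n)(z)\big|\le\kappa_n.
\end{equation}

\subsection{The function $\Theta$ and its singular set}
\emph{Singular example.} Let $\{\zeta_k\}_{k\ge1}$ be a dense sequence in $E$, let $\lambda'$ be the sum over $k$ of the point masses $2^{-k}$ at $\zeta_k$, and let $\Theta=S_\lambda$ with $\lambda=\lambda'+\sum_{n\ge2}\lambda_n$. The measure $\lambda$ is finite, singular and carried by the closed set $E$, and its support contains every $\zeta_k$. So the support is $E$, and by (I1) the singular set of $\Theta$ is $E$. Each $b_n=S_n$ divides $\Theta$.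

\emph{Blaschke example.} By \eqref{eq:bS} and $\lambda_n(\partial\mathbb D)\le\delta_n$,
\[
|b_n(0)|\ge e^{-\delta_n}-4a_n\ge1-\tfrac32\delta_n>0.
\]
The product of the moduli of the zeros of $b_n$ is $|b_n(0)|$, and $\prod_n(1-\frac32\delta_n)>0$. So the zeros of all the $b_n$, taken together with multiplicity, satisfy the Blaschke condition.

These zeros accumulate at no point $\zeta\in\partial\mathbb D\setminus E$. Let $2s$ be the distance from $\zeta$ to $E$. For $z\in\mathbb D$ with $|z-\zeta|\le s$,
\[
-\log|S_n(z)|=\int_E\frac{1-|z|^2}{|\xi-z|^2}\,d\lambda_n(\xi)\le\frac{\delta_n}{s^2}.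
\]
So for $n\ge n_0$ we have $|S_n(z)|\ge\frac12>a_n$ for such $z$, and $b_n(z)\ne0$. For each $n<n_0$, the function $S_n$ is analytic near $\zeta$ and unimodular on the circle there, because $\lambda_n$ is carried by $E$. The same then holds for $b_n$, so the zeros of $b_n$ do not accumulate at $\zeta$.

Let $(\zeta'_k)_{k\ge1}$ be a sequence in $E$ that visits each point of a countable dense subset of $E$ infinitely often. Let $\Theta$ be the Blaschke product whose zeros are the zeros of all the $b_n$ together with the points $(1-2^{-k})\zeta_k'$. The added zeros accumulate only at points of $E$, and they accumulate at each point of a dense subset of $E$. The set of accumulation points is closed, so it equals $E$, and by (I1) the singular set of $\Theta$ is $E$. Each $b_n$ divides $\Theta$.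

\subsection{Failure of property $(A)$}
From now on we use only that every $b_n$ divides $\Theta$. Let $B$ be inner, $0<c<1$, $C>0$, and $f=\Theta B$. Since $r_n\to1$, we have $|f(r_n\zeta)|\to1$ for almost every $\zeta$, so $m(\{\zeta:|f(r_n\zeta)|\le c\})\to0$. As $m(E_n)\ge\alpha/2$ for all $n$, for large $n$ there is $\zeta\in E_n$ with $|f(r_n\zeta)|>c$. This is where the positive measure of $E$ is used. Fix such an $n$ with $n\ge C$ and $\frac1n\le c$, let $z_0=r_n\zeta$, and drop the index $n$ from $\kappa_n$, $\Lambda_n$, $X_n$, $V_n$, $U_n$, $q_n$. Put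
\[
W=\kappa\log(1+\Lambda V),\qquad G=W-\log|f/b_n|.
\]
The function $W$ is nonnegative and smooth, and $\Delta W=-\kappa\Lambda^2|\nabla V|^2/(1+\Lambda V)^2\le0$ because $V$ is harmonic. So $G$ is nonnegative and superharmonic, and $H=Y-G=U-W$ on $\{|f|\ge c\}$. On this set $|b_n|\ge|f|\ge\frac1n$, so \eqref{eq:compare} applies at every point where $H$ is considered. We check the hypotheses of Proposition~\ref{prop:criterion} with $\delta=\delta_n/4$ and $\eta=\eta_n=7\kappa$.

\emph{(H2).} By \eqref{eq:compare} and \eqref{eq:En}, $U(z_0)\ge\frac{\delta_n}2-2\kappa$ and $W(z_0)\le\kappa\log2\le\kappa$. Hence $H(z_0)\ge\frac{\delta_n}2-3\kappa\ge\frac{\delta_n}4$.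

\emph{(H1).} Let $w\in L$ with $H(w)>0$, and let $z\in\partial D_w$ with $|f(z)|>c$. Then $W(w)<U(w)\le Y(w)=\ell\le\log n$, so $\Lambda V(w)<n^{1/\kappa}$, that is, $V(w)<\kappa$. We compare the terms of $H$ at $z$ and at $w$.
\begin{itemize}
\item By \eqref{eq:compare}, $X(w)\le\log(2n)+\kappa\le\log(2n)+1$, so $e^{X(w)}\le2en\le6n$. By \eqref{eq:S1}, $X(z)\ge X(w)-6nq\ge X(w)-\kappa$.
\item By Harnack's inequality, $V(z)\le3V(w)\le V(w)+2\kappa$.
\item Since $1+\Lambda V(z)\le3(1+\Lambda V(w))$, we have $W(z)\le W(w)+\kappa\log3\le W(w)+2\kappa$.
\item By \eqref{eq:compare}, $U(z)\ge(X-V)(z)-\kappa$ and $(X-V)(w)\ge U(w)-\kappa$.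
\end{itemize}
Adding up, $H(z)\ge H(w)-(1+2+2+2)\kappa=H(w)-\eta_n$.

By Proposition~\ref{prop:criterion}, arc length on $\{|\Theta B|=c\}$ is not Carleson with constant $n$, hence not with constant $C$. Since $C$, $c$ and $B$ are arbitrary, the conclusion of Theorem~\ref{thm:main} holds for $\Theta$, in both examples.

It remains to prove the equivalence. If the closed set $E$ has positive measure, we have constructed an inner function with singular set $E$ that does not have property $(A)$. If $E$ has measure zero, every inner function with singular set $E$ has property $(A)$ by the theorems of Nicolau--Reijonen and Cohn stated in Section~\ref{sec:intro}. This completes the proof of Theorem~\ref{thm:E}.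

\begin{thebibliography}{1}

\bibitem{NR}
Artur Nicolau and Atte Reijonen, \emph{A Characterization of One-component Inner Functions}, arXiv:2001.05188 (2020).

\end{thebibliography}
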